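# A 3-Luzin gap without a 2-Luzin gap, in a model of Martin's axiom

## 1. The case of CH: splitting the siblings of a Luzin set of branches

An **almost disjoint family** (a.d.-family) is a family $\mathcal A$ of infinite subsets of $\mathbb N$ such that $A\cap B$ is finite for all distinct $A,B\in\mathcal A$. We ask how finite disturbances can accumulate when uncountably many tuples of members are compared.

**Definition (Luzin gaps).** Let $n\ge2$. An $n$-Luzin gap is a family $\{(B^0_\xi,\dots,B^{n-1}_\xi):\xi<\omega_1\}$ of $n$-tuples of subsets of $\mathbb N$ such that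

(i) $B^i_\xi\cap B^j_\xi=\emptyset$ for all $\xi<\omega_1$ and all $i\ne j<n$;

(ii) for all $\xi\ne\eta<\omega_1$ there are $i\ne j<n$ with $B^i_\xi\cap B^j_\eta\ne\emptyset$.

An a.d.-family $\mathcal A$ admits an $n$-Luzin gap if there are pairwise distinct $A^i_\xi\in\mathcal A$ ($\xi<\omega_1$, $i<n$) and sets $B^i_\xi\subseteq A^i_\xi$ with $A^i_\xi\setminus B^i_\xi$ finite such that $\{(B^0_\xi,\dots,B^{n-1}_\xi):\xi<\omega_1\}$ is an $n$-Luzin gap.

Since finite parts may be removed, the notion does not change when members of $\mathcal A$ are modified by finite sets. For $n=2$ it is the classical notion of a Luzin gap formed by members of $\mathcal A$. A longer tuple has more chances to satisfy (ii), so a 2-Luzin gap yields a 3-Luzin gap (Lemma 8 below). The question, from Guzmán, Hrušák and Koszmider, "Almost disjoint families and the geometry of nonseparable spheres", arXiv:2212.05520 (2022), is about the converse: is it consistent with $\mathsf{MA}+\neg\mathsf{CH}$ that some a.d.-family admits a 3-Luzin gap but no 2-Luzin gap? The answer is yes. We begin with the version in which $\mathsf{MA}+\neg\mathsf{CH}$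 is replaced by $\mathsf{CH}$; it can be done by hand.

**Conventions.** We identify $\mathbb N$ with the countable set $2^{<\omega}\setminus\{\emptyset\}$ of nonempty finite $0$-$1$ sequences, called nodes. For $s\in 2^{<\omega}$, $[s]$ is the set of $x\in2^\omega$ extending $s$. If $t$ is a node, $\mathrm{sib}(t)$ is $t$ with its last digit changed. For $x\ne y$ in $2^\omega$ let $\Delta(x,y)=\min\{l:x(l)\ne y(l)\}$. If $x'$ agrees with $x$ and $y'$ agrees with $y$ on the first $\Delta(x,y)+1$ digits, then $\Delta(x',y')=\Delta(x,y)$; so $\Delta$ is locally constant off the diagonal. This is used constantly.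

**A 2-Luzin gap, for orientation.** Give each $x$ its branch $\{x\restriction(l+1):l\in\omega\}$ and the set of all siblings $\{\mathrm{sib}(x\restriction(l+1)):l\in\omega\}$. If $x\ne y$ and $l=\Delta(x,y)$, then $x\restriction(l+1)=\mathrm{sib}(y\restriction(l+1))$, so the branch of $x$ meets the sibling set of $y$. Any $\aleph_1$ points $x$ therefore give a 2-Luzin gap. To destroy it and keep a 3-Luzin gap, split the siblings into two classes according to the parity of $l$:
$$A^0_x=\{x\restriction(l+1):l\in\omega\},\quad A^1_x=\{\mathrm{sib}(x\restriction(l+1)):l\text{ even}\},\quad A^2_x=\{\mathrm{sib}(x\restriction(l+1)):l\text{ odd}\}.$$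

**Lemma 1.** For each $x$ the three sets are infinite and pairwise disjoint. For $x\ne y$: each $A^i_x\cap A^i_y$ is finite; $A^1_x\cap A^2_y=\emptyset$; the sets $A^0_x\cap A^1_y$ and $A^0_x\cap A^2_y$ have at most one element; and
$$A^0_x\cap A^1_y\ne\emptyset\iff\Delta(x,y)\text{ is even},\qquad A^0_x\cap A^2_y\ne\emptyset\iff\Delta(x,y)\text{ is odd}.\tag{1}$$

*Proof.* For fixed $x$, a node of $A^0_x$ and a node of $A^1_x\cup A^2_x$ of the same length differ in the last digit, and nodes of $A^1_x$ have odd length while nodes of $A^2_x$ have even length. The parity of lengths also gives $A^1_x\cap A^2_y=\emptyset$. A common element of $A^i_x$ and $A^i_y$ of length $l+1$ forces $x\restriction(l+1)=y\restriction(l+1)$ (apply $\mathrm{sib}$ if $i\ge1$), so $l<\Delta(x,y)$. Finally $x\restriction(l+1)=\mathrm{sib}(y\restriction(l+1))$ says exactly that $x,y$ agree below $l$ and differ at $l$, that is, $l=\Delta(x,y)$. $\square$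

For instance, let $x=0000\ldots$ and $y=0100\ldots$. Then $\Delta(x,y)=1$, and the node $00=x\restriction2=\mathrm{sib}(y\restriction2)$ lies in $A^0_x\cap A^2_y$.

**Definition (homogeneous sets).** Let $c(x,y)=\Delta(x,y)\bmod2$. A set $H\subseteq2^\omega$ is $\varepsilon$-homogeneous if $c(x,y)=\varepsilon$ for all distinct $x,y\in H$. For $X\subseteq2^\omega$ let $(\ast)_X$ be the statement:
$$|X|=\aleph_1\ \text{ and no uncountable } H\subseteq X \text{ is $0$-homogeneous or $1$-homogeneous.}\tag*{$(\ast)_X$}$$

Not every $X$ will do. The set of all $x$ with $x(l)=0$ for every odd $l$ is uncountable and $0$-homogeneous; by (1), the pairs $(A^0_x,A^1_x)$ with $x$ in an $\aleph_1$-sized subset of it form a 2-Luzin gap.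

**Proposition 2 (ZFC).** If $(\ast)_X$ holds, then $\mathcal A=\{A^i_x:x\in X,\ i<3\}$ is an a.d.-family of size $\aleph_1$ that admits a 3-Luzin gap but no 2-Luzin gap.

*Proof.* **Step 1: the 3-Luzin gap.** By Lemma 1, two sets $A^i_x$, $A^j_y$ with $(i,x)\ne(j,y)$ have finite intersection, hence are distinct. So $\mathcal A$ is an a.d.-family of size $\aleph_1$. Enumerate $X=\{x_\xi:\xi<\omega_1\}$ without repetition. The triples $(A^0_{x_\xi},A^1_{x_\xi},A^2_{x_\xi})$ satisfy (i), and (ii) holds by (1), since $\Delta(x_\xi,x_\eta)$ is even or odd.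

**Step 2: normalizing a hypothetical 2-Luzin gap.** Let $\{(B^0_\xi,B^1_\xi):\xi<\omega_1\}$ be a 2-Luzin gap with $B^0_\xi\subseteq A^{i_\xi}_{x_\xi}$ and $B^1_\xi\subseteq A^{j_\xi}_{y_\xi}$, where all these members of $\mathcal A$ are pairwise distinct. Conditions (i), (ii) pass to uncountable index sets, so we may thin out: $i_\xi=i$ and $j_\xi=j$ are constant, and either $x_\xi\ne y_\xi$ for all $\xi$, or $x_\xi=y_\xi$ for all $\xi$.

**Step 3: different points cannot cross.** Suppose $x_\xi\ne y_\xi$ for all $\xi$. Thin out so that for a fixed $L$ the sequences $x_\xi\restriction L=s$ and $y_\xi\restriction L=t$ are constant, with $s\ne t$. Let $F$ be the finite set of nodes of length $\le L$; thin out again so that $B^0_\xi\cap F=E_0$ and $B^1_\xi\cap F=E_1$ are constant. By (i) at one index, $E_0\cap E_1=\emptyset$. Let $\xi\ne\eta$. By (ii) some node lies in $B^0_\xi\cap B^1_\eta$ or in $B^0_\eta\cap B^1_\xi$. It is not in $F$, because inside $F$ these intersections equal $E_0\cap E_1$. So its length is $l+1>L$. A node of length $l+1$ in $A^k_z$ agrees with $z$ on the first $l\ge L$ digits,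 so this node extends both $s$ and $t$, which is impossible.

**Step 4: equal points give a homogeneous set.** Suppose $x_\xi=y_\xi$ for all $\xi$. Since members are distinct, $i\ne j$ and the $x_\xi$ are distinct. For $\xi\ne\eta$, (ii) says that $A^i_{x_\xi}\cap A^j_{x_\eta}$ or $A^i_{x_\eta}\cap A^j_{x_\xi}$ is nonempty. If $\{i,j\}=\{1,2\}$ both are empty by Lemma 1. If $\{i,j\}=\{0,1\}$, then by (1) $\Delta(x_\xi,x_\eta)$ is even for all $\xi\ne\eta$; if $\{i,j\}=\{0,2\}$, it is always odd. Then $\{x_\xi\}$ is an uncountable homogeneous subset of $X$, contradicting $(\ast)_X$. $\square$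

**Proposition 3.** $\mathsf{CH}$ implies that there is $X$ with $(\ast)_X$. Hence under $\mathsf{CH}$ some a.d.-family of size $\aleph_1$ admits a 3-Luzin gap but no 2-Luzin gap.

*Proof.* Take a Luzin set $X\subseteq2^\omega$ of size $\aleph_1$: an uncountable set with countable intersection with every nowhere dense set. Under $\mathsf{CH}$, enumerate the closed nowhere dense sets as $\langle C_\alpha:\alpha<\omega_1\rangle$ and use the Baire category theorem to pick $x_\alpha\notin\bigcup_{\beta\le\alpha}C_\beta\cup\{x_\beta:\beta<\alpha\}$; then $X=\{x_\alpha:\alpha<\omega_1\}$ works.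

An $\varepsilon$-homogeneous set $H$ is nowhere dense. Indeed, if $H$ were dense in $[s]$, take $l\ge|s|$ with $l\not\equiv\varepsilon\pmod 2$ and $t\supseteq s$ of length $l$; then $H$ meets $[t^\frown0]$ and $[t^\frown1]$, which gives two points of $H$ with $\Delta=l$, a contradiction. So every homogeneous subset of $X$ is countable. Apply Proposition 2. $\square$

What changes when $\mathsf{CH}$ is replaced by $\mathsf{MA}+\neg\mathsf{CH}$?

## 2. What Martin's axiom takes away, and the theorem to prove

Proposition 2 is a ZFC statement, so nothing changes there. What is lost is the Luzin set. It is a textbook fact that $\mathsf{MA}_{\aleph_1}$ makes every subset of $2^\omega$ of size $\aleph_1$ meager. A subset of a Luzin set of size $\aleph_1$ would then be covered by countably many nowhere dense sets, each meeting the Luzin set in a countable set; so there are no Luzin sets. But $(\ast)_X$ is weaker than being a Luzin set, and we may hope to keep it.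

**Theorem 1.** (a) (ZFC) If $(\ast)_X$ holds, there is an a.d.-family of size $\aleph_1$ admitting a 3-Luzin gap but no 2-Luzin gap. (b) If ZFC is consistent, so is ZFC $+\ \mathsf{MA}+\mathfrak c=\aleph_2+\exists X\,(\ast)_X$.

Part (a) is Proposition 2. Parts (a) and (b) together answer the question: if ZFC is consistent, so is ZFC $+\ \mathsf{MA}+\mathfrak c=\aleph_2\ +$ "some a.d.-family of size $\aleph_1$ admits a 3-Luzin gap but no 2-Luzin gap". The plan for (b) is to start with $\mathsf{CH}$ and an $X$ with $(\ast)_X$, and to run a finite support iteration of ccc posets of length $\omega_2$ that preserves $(\ast)_X$. It cannot be a proof from $\mathsf{MA}+\neg\mathsf{CH}$ alone if $\mathsf{PFA}$ is consistent; see Theorem 2(3).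

**Standard tools.** Posets may be preorders; $\theta$ denotes a large regular cardinal, and $N\prec H(\theta)$ means that $N$ is an elementary submodel. We use the following.

* If $N\prec H(\theta)$, then everything definable in $H(\theta)$ from parameters in $N$ belongs to $N$, and every countable set that is an element of $N$ is a subset of $N$.
* If $P$ is ccc and $\Vdash_P$ "$\dot A$ is a countable subset of $\omega_1$", then there is one $\gamma<\omega_1$ with $\Vdash_P\dot A\subseteq\gamma$. Indeed, by the ccc, $\sup\{\nu+1:\nu\in\dot A\}$ has only countably many possible values.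
* A finite support iteration of ccc posets is ccc; ccc posets preserve $\omega_1$.

**Heights.** Assume $\mathsf{CH}$, and let $X$ be a set of size $\aleph_1$ with $X\subseteq 2^\omega$ (later $X\subseteq\omega\times2^\omega$). Fix a continuous increasing chain $\langle N_\alpha:\alpha<\omega_1\rangle$ of countable elementary submodels of $H(\theta)$ with $X\in N_0$ and $N_\alpha\in N_{\alpha+1}$. Each $N_\alpha\cap\omega_1$ is a countable ordinal, because countable ordinals in $N_\alpha$ are subsets of $N_\alpha$; it is an element of $N_{\alpha+1}$. So these ordinals strictly increase, and $\omega_1\subseteq\bigcup_\alpha N_\alpha$. By $\mathsf{CH}$ and elementarity $N_0$ contains a bijection from $\omega_1$ onto $H(\omega_1)$, the set of hereditarily countable sets. Hence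
$$H(\omega_1)\subseteq\bigcup_{\alpha<\omega_1}N_\alpha .\tag{2}$$
In particular $X\subseteq\bigcup_\alpha N_\alpha$. For $x\in X\setminus N_0$ the height $\mathrm{ht}(x)$ is the unique $\alpha$ with $x\in N_{\alpha+1}\setminus N_\alpha$; it exists by continuity. Each $X\cap N_\alpha$ is countable, so only countably many points have height below a given $\alpha<\omega_1$.

## 3. Points of different heights take colors freely

This section extracts from $(\ast)_X$ a statement about finite tuples. For $x,d\in X^m$ and $\sigma\in2^m$, write $R_\sigma(x,d)$ if $x_i\ne d_i$ and $c(x_i,d_i)=\sigma_i$ for all $i<m$. The relation $R_\sigma$ is symmetric, and it is open because $\Delta$ is locally constant. Closures are taken in $2^\omega$ or its finite powers.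

**Lemma 4.** Assume $(\ast)_X$. Let $N_0\subseteq\dots\subseteq N_{m-1}$ be countable elementary submodels of $H(\theta)$ with $X\in N_0$, and let $x_0,\dots,x_{m-1}\in X$ with $x_i\notin N_i$ and $x_i\in N_j$ for $i<j<m$. Let $D\in N_0$ be a countable subset of $X^m$ with $x=(x_0,\dots,x_{m-1})\in\mathrm{cl}(D)$. Then for every $\sigma\in2^m$ there is $d\in D$ with $R_\sigma(x,d)$.

*Proof.* By induction on $m$.

**Step 1: $m=1$, by reflecting the failure to a homogeneous set.** Suppose there is no such $d$. Let
$$Z=\{z\in X\cap\mathrm{cl}(D):\text{there is no }d\in D\text{ with }R_\sigma(z,d)\}.$$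
It is definable from $X,D,\sigma\in N_0$, so $Z\in N_0$; and $x_0\in Z$. Suppose $z\ne z'$ in $Z$ had $c(z,z')=\sigma_0$, that is, $R_\sigma(z,z')$. Since $z'\in\mathrm{cl}(D)$ and $R_\sigma$ is open, some $d\in D$ close to $z'$ satisfies $R_\sigma(z,d)$, contrary to $z\in Z$. So $Z$ is $(1-\sigma_0)$-homogeneous, hence countable by $(\ast)_X$, hence $Z\subseteq N_0$. This contradicts $x_0\in Z\setminus N_0$.

**Step 2: $m>1$, by treating the last point over the others.** Suppose there is no such $d$. Let
$$B=\{d_{m-1}:d\in D,\ R_{\sigma\restriction(m-1)}(x\restriction(m-1),d\restriction(m-1))\}.$$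
Since $x_0,\dots,x_{m-2}$ and $D$ are in $N_{m-1}$, so is $B$. It is a countable subset of $X$, and by assumption no $b\in B$ satisfies $x_{m-1}\neq b$ and $c(x_{m-1},b)=\sigma_{m-1}$. By the case $m=1$, applied to $N_{m-1}$, $x_{m-1}$ and $B$, we get $x_{m-1}\notin\mathrm{cl}(B)$. Take a basic clopen $V\ni x_{m-1}$ with $V\cap B=\emptyset$. The set
$$D'=\{d\restriction(m-1):d\in D,\ d_{m-1}\in V\}$$
is in $N_0$, since $V$ is coded by a finite sequence. From $x\in\mathrm{cl}(D)$ and $x_{m-1}\in V$ we get $x\restriction(m-1)\in\mathrm{cl}(D')$. The induction hypothesis for $N_0,\dots,N_{m-2}$ and $D'$ gives $d\in D$ with $d_{m-1}\in V$ and $R_{\sigma\restriction(m-1)}(x\restriction(m-1),d\restriction(m-1))$. Then $d_{m-1}\in B\cap V$, a contradiction. $\square$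

**Remark (heights matter).** The models separating the points cannot be dropped. For $x\in2^\omega$ let $x^*$ be $x$ with its first digit changed. If $X$ is a Luzin set, so is $X\cup\{x^*:x\in X\}$; so let $X$ be a Luzin set of size $\aleph_1$ closed under $x\mapsto x^*$. Then $x\in N\iff x^*\in N$ for every $N\prec H(\theta)$. If $x\ne y$ have the same first digit, $\Delta(x,y)=\Delta(x^*,y^*)$. So if $D$ consists of pairs $(y,y^*)$ with $y(0)=0$, and $x(0)=0$, then no $d\in D$ satisfies $R_{(0,1)}((x,x^*),d)$, however close $(x,x^*)$ is to $D$.

## 4. A ccc poset that kills $(\ast)_X$, and why one point per condition does not stop it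

A sensible first attempt at Theorem 1(b) is to force with every ccc poset that the bookkeeping presents, and to show that ccc posets preserve $(\ast)_X$. They need not.

**Proposition 5.** Assume $\mathsf{CH}$ and $(\ast)_X$, and let $\varepsilon<2$. There is a ccc poset $E$ of size $\aleph_1$ with a condition forcing that $X$ has an uncountable $\varepsilon$-homogeneous subset.

*Proof.* With heights as in Section 2, choose $x^\alpha\in X\setminus N_0$ ($\alpha<\omega_1$) with strictly increasing heights. Let $E$ be the set of finite $F\subseteq\omega_1$ with $c(x^\alpha,x^\beta)=\varepsilon$ for all $\alpha\ne\beta$ in $F$, ordered by $\supseteq$.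

**Step 1: ccc.** Given $F_\xi\in E$ ($\xi<\omega_1$), pass to an uncountable $\Xi$ with $F_\xi=r\cup a_\xi$, where the $a_\xi=\{\alpha^\xi_1<\dots<\alpha^\xi_k\}$ are pairwise disjoint and disjoint from $r$. If $k=0$, any two of these conditions are equal. Otherwise thin out so that, for some $L$ larger than all values $\Delta(x^{\alpha^\xi_l},x^{\alpha^\xi_{l'}})$ with $l\ne l'$, each $x^{\alpha^\xi_l}\restriction L$ is independent of $\xi$. Then $c(x^{\alpha^\xi_l},x^{\alpha^\eta_{l'}})=\varepsilon$ for $l\ne l'$ and $\xi\ne\eta$. So $F_\xi\cup F_\eta\in E$ as soon as $c(x^{\alpha^\xi_l},x^{\alpha^\eta_l})=\varepsilon$ for each $l$. Let $w^\xi=(x^{\alpha^\xi_1},\dots,x^{\alpha^\xi_k})$ and choose a countable $S\subseteq\Xi$ such that $D=\{w^\eta:\eta\in S\}$ is dense in $\{w^\xi:\xi\in\Xi\}$. By (2), $D\in N_\delta$ for some $\delta$. As the $a_\xi$ are disjoint, some $\xi\in\Xi$ has all coordinates of $w^\xi$ outside $N_\delta$. Lemma 4 applies to the models $N_{\mathrm{ht}(w^\xi_0)}\subseteq\dots\subseteq N_{\mathrm{ht}(w^\xi_{k-1})}$ and the constant sequence $\sigma=(\varepsilon,\dots,\varepsilon)$: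 it gives $\eta\in S$ with $R_\sigma(w^\xi,w^\eta)$. Then $\eta\ne\xi$ and $F_\xi\cup F_\eta\in E$.

**Step 2: an uncountable set.** If no condition forced $\bigcup\dot G$ to be uncountable, there would be $\gamma<\omega_1$ with $\Vdash\bigcup\dot G\subseteq\gamma$, but $\{\gamma\}\in E$ forces $\gamma\in\bigcup\dot G$. So some condition forces $\{x^\alpha:\alpha\in\bigcup\dot G\}$ to be uncountable, and it is $\varepsilon$-homogeneous. $\square$

An iteration that forces with such an $E$ below this condition, while $E$ is still ccc, loses $(\ast)_X$ for good: the homogeneous set remains uncountable in later ccc extensions.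

Here is what the final model must look like. Suppose $\mathsf{MA}_{\aleph_1}$ and $(\ast)_X$ hold, $P$ is ccc, and $p\in P$ forces that $\dot H\subseteq X$ is uncountable and $\varepsilon$-homogeneous. Choose $p_\xi\le p$ and distinct $x_\xi$ with $p_\xi\Vdash x_\xi\in\dot H$ ($\xi<\omega_1$). Under $\mathsf{MA}_{\aleph_1}$, a textbook consequence is that uncountably many $p_\xi$ are pairwise compatible. The corresponding $x_\xi$ form an uncountable $\varepsilon$-homogeneous set in the ground model, a contradiction. So in the final model no ccc poset can force $\neg(\ast)_X$: a dangerous poset met at an intermediate stage must be made non-ccc.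

How does one make $P$ non-ccc? Suppose $p_\alpha\Vdash x^\alpha\in\dot H$ with $p_\alpha\le p$ and the $x^\alpha$ distinct. Then $p_\alpha\perp p_\beta$ whenever $c(x^\alpha,x^\beta)=1-\varepsilon$. So we could try to force with the finite $F\subseteq\omega_1$ such that $c(x^\alpha,x^\beta)=1-\varepsilon$ for all $\alpha\ne\beta$ in $F$. By Proposition 5 this is ccc if the heights of the $x^\alpha$ increase, and below some condition it adds an uncountable antichain to $P$. But it also adds an uncountable $(1-\varepsilon)$-homogeneous subset of $X$: the cure is the poset $E$ for the other color. This is the exact point where the attempt breaks.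

The way past it is to let each $p_\alpha$ put two points $x^\alpha_0,x^\alpha_1$ into $\dot H$, at different heights. For $p_\alpha\perp p_\beta$ it suffices that one of the pairs $x^\alpha_i,x^\beta_i$ has the wrong color. When a new point $\zeta$ has to keep both colors available, its height coincides with that of at most one of $x^\alpha_0,x^\alpha_1$; we use the other one, and Lemma 4 applies.

## 5. Two points per condition: making a dangerous poset non-ccc

**Lemma 6.** Assume $\mathsf{CH}$ and $(\ast)_X$. Let $P$ be ccc and suppose some $p\in P$ forces $\neg(\ast)_X$. Then there is a ccc poset $Q$ with $|Q|\le\aleph_1$, $\Vdash_Q(\ast)_X$ and $\Vdash_Q$ "$\check P$ is not ccc".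

*Proof.* **Step 1: collecting pairs of points.** Since $P$ is ccc, it preserves $|X|=\aleph_1$. So, strengthening $p$, we fix $\varepsilon<2$ and $\dot H$ such that $p$ forces $\dot H\subseteq X$ to be uncountable and $\varepsilon$-homogeneous. Fix $\langle N_\alpha\rangle$ and heights as in Section 2. Choose recursively $p_\alpha\le p$ and $x^\alpha_0,x^\alpha_1\in X\setminus N_0$ ($\alpha<\omega_1$) such that
$$p_\alpha\Vdash x^\alpha_0,x^\alpha_1\in\dot H\quad\text{and}\quad\mathrm{ht}(x^\beta_1)<\mathrm{ht}(x^\alpha_0)<\mathrm{ht}(x^\alpha_1)\ \text{ for all }\beta<\alpha.$$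
This is possible: for every $\gamma<\omega_1$ the set $X\cap N_\gamma$ is countable, so $p$ forces $\dot H\not\subseteq N_\gamma$. First some $p'\le p$ forces a point $x^\alpha_0$ above all previous heights into $\dot H$, and then some $p_\alpha\le p'$ forces a point $x^\alpha_1$ above $\mathrm{ht}(x^\alpha_0)$ into $\dot H$. Thus all the points $x^\alpha_i$ have different heights.

**Step 2: the poset.** Let $Q_0$ be the set of finite $F\subseteq\omega_1$ such that for all $\alpha\ne\beta$ in $F$ there is $i<2$ with $c(x^\alpha_i,x^\beta_i)=1-\varepsilon$, ordered by $\supseteq$. If $\alpha\ne\beta$ are in some $F\in Q_0$, then $p_\alpha\perp p_\beta$: a common extension would force the distinct points $x^\alpha_i,x^\beta_i$ into the $\varepsilon$-homogeneous set $\dot H$ for both $i<2$.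

**Step 3: the claim on which everything rests.**

**Claim.** Let $q_\xi\in Q_0$ and $\zeta_\xi\in X$ ($\xi<\omega_1$), the $\zeta_\xi$ distinct, and let $\varepsilon'<2$. Then there are $\xi\ne\eta$ with $q_\xi\cup q_\eta\in Q_0$ and $c(\zeta_\xi,\zeta_\eta)=\varepsilon'$.

*Reduction to equal positions.* By the $\Delta$-system lemma pass to an uncountable $\Xi\subseteq\omega_1$ such that $q_\xi=r\cup a_\xi$, where the $a_\xi=\{\alpha^\xi_1<\dots<\alpha^\xi_k\}$ are pairwise disjoint and disjoint from $r$ (with $k=0$ if one set is repeated uncountably often), and $\zeta_\xi\notin N_0$ for $\xi\in\Xi$. For $l\ne l'$ choose $i$ with $c(x_i^{\alpha^\xi_l},x_i^{\alpha^\xi_{l'}})=1-\varepsilon$, the same for $(l,l')$ and $(l',l)$. Thin out so that $i=i(l,l')$ does not depend on $\xi$, and so that for some $L$ larger than all the corresponding values of $\Delta$, each $x_i^{\alpha^\xi_l}\restriction L$ ($i<2$, $1\le l\le k$) does not depend on $\xi$. Then for $\xi\ne\eta$ in $\Xi$, $l\ne l'$ and $i=i(l,l')$,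
$$\Delta\bigl(x_i^{\alpha^\xi_l},x_i^{\alpha^\eta_{l'}}\bigr)=\Delta\bigl(x_i^{\alpha^\xi_l},x_i^{\alpha^\xi_{l'}}\bigr),$$
so the color is $1-\varepsilon$. Pairs inside $q_\xi$ or inside $q_\eta$ cause no problem. Hence for $\xi\ne\eta$ in $\Xi$
$$q_\xi\cup q_\eta\in Q_0\iff\text{for every }l\text{ there is }i<2\text{ with }c\bigl(x_i^{\alpha^\xi_l},x_i^{\alpha^\eta_l}\bigr)=1-\varepsilon.\tag{3}$$

*Avoiding the height of $\zeta_\xi$.* For each $\xi\in\Xi$ and $l$, at most one of $x_0^{\alpha^\xi_l},x_1^{\alpha^\xi_l}$ has the height of $\zeta_\xi$. Choose $i_\xi(l)<2$ with $\mathrm{ht}(x^{\alpha^\xi_l}_{i_\xi(l)})\ne\mathrm{ht}(\zeta_\xi)$, and thin out so that $i_\xi(l)=i(l)$ does not depend on $\xi$. Now $\zeta_\xi$ and the points $x^{\alpha^\xi_l}_{i(l)}$ ($1\le l\le k$) are $m=k+1$ points with distinct heights. Let $w^\xi\in X^m$ list them by increasing height; thin out so that the position of each of them in the list does not depend on $\xi$. Let $\sigma\in2^m$ be $\varepsilon'$ at the position of $\zeta_\xi$ and $1-\varepsilon$ elsewhere.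

*Applying Lemma 4.* Choose a countable $S\subseteq\Xi$ such that $D=\{w^\eta:\eta\in S\}$ is dense in $\{w^\xi:\xi\in\Xi\}$. Then $D\in H(\omega_1)$, so $D\in N_\delta$ for some $\delta$ by (2). The $\zeta_\xi$ are distinct and the $a_\xi$ are disjoint, so each of the countably many points of $X\cap N_\delta$ occurs in $w^\xi$ for at most two $\xi$. So we can fix $\xi\in\Xi$ with all coordinates of $w^\xi$ outside $N_\delta$; their heights are then at least $\delta$. Consider the models
$$N_{\mathrm{ht}(w^\xi_0)}\subseteq\dots\subseteq N_{\mathrm{ht}(w^\xi_{m-1})}.$$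
We have $D\in N_\delta\subseteq N_{\mathrm{ht}(w^\xi_0)}$, $w^\xi_i\notin N_{\mathrm{ht}(w^\xi_i)}$, $w^\xi_i\in N_{\mathrm{ht}(w^\xi_i)+1}\subseteq N_{\mathrm{ht}(w^\xi_j)}$ for $i<j$, and $w^\xi\in\mathrm{cl}(D)$. Lemma 4 gives $\eta\in S$ with $R_\sigma(w^\xi,w^\eta)$. Then $\eta\ne\xi$, since corresponding coordinates are different; $c(\zeta_\xi,\zeta_\eta)=\varepsilon'$; and $q_\xi\cup q_\eta\in Q_0$ by (3). This proves the Claim.

**Step 4: $Q_0$ is ccc.** Given $q_\xi\in Q_0$ ($\xi<\omega_1$), apply the Claim with any distinct $\zeta_\xi\in X$: some $q_\xi\cup q_\eta$ with $\xi\ne\eta$ is a common extension.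

**Step 5: $Q_0$ forces $(\ast)_X$.** By the ccc, $|X|=\aleph_1$ is preserved. Suppose $q$ forces $\dot H'\subseteq X$ to be uncountable and $(1-\varepsilon')$-homogeneous. Choose recursively $q_\xi\le q$ and distinct $\zeta_\xi$ with $q_\xi\Vdash\zeta_\xi\in\dot H'$. By the Claim some $q_\xi\cup q_\eta\in Q_0$ forces $\zeta_\xi,\zeta_\eta\in\dot H'$, while $c(\zeta_\xi,\zeta_\eta)=\varepsilon'$, a contradiction.

**Step 6: an uncountable antichain of $P$.** Some $q\in Q_0$ forces $\bigcup\dot G$ to be uncountable: otherwise there is $\gamma<\omega_1$ with $\Vdash\bigcup\dot G\subseteq\gamma$, but $\{\gamma\}\in Q_0$ forces $\gamma\in\bigcup\dot G$. Let $Q=\{q'\in Q_0:q'\le q\}$. It is ccc, has size at most $\aleph_1$, and forces $(\ast)_X$. If $G$ is $Q$-generic and $\alpha\ne\beta$ are in $\bigcup G$, they are in a common $F\in G$, so $p_\alpha\perp p_\beta$ by Step 2. So $\{p_\alpha:\alpha\in\bigcup G\}$ is an uncountable antichain of $P$. $\square$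

## 6. Limit stages and the iteration: proof of Theorem 1(b)

**Lemma 7.** Let $P_\delta$ be the limit of a finite support iteration of ccc posets, $\delta$ a limit ordinal, and suppose $\Vdash_{P_\gamma}(\ast)_X$ for all $\gamma<\delta$. Then $\Vdash_{P_\delta}(\ast)_X$.

*Proof.* **Step 1: bounding the common support.** $P_\delta$ is ccc, so $|X|=\aleph_1$ is preserved. Suppose $p\Vdash$ "$\dot H\subseteq X$ is uncountable and $\varepsilon$-homogeneous". Choose $p_\xi\le p$ and distinct $x_\xi$ with $p_\xi\Vdash x_\xi\in\dot H$ ($\xi<\omega_1$). Pass to an uncountable $I\subseteq\omega_1$ on which the supports form a $\Delta$-system. Its root is finite and $\delta$ is a limit, so the root is contained in some $\gamma<\delta$.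

**Step 2: an uncountable set of indices in an intermediate model.** Let $\dot J$ name $\{\xi\in I:p_\xi\restriction\gamma\in\dot G_\gamma\}$. Some $u\in P_\gamma$ forces $\dot J$ to be uncountable: otherwise, as $P_\gamma$ is ccc, $\Vdash\dot J\subseteq\nu$ for some $\nu<\omega_1$, but for $\xi\in I\setminus\nu$ the condition $p_\xi\restriction\gamma$ forces $\xi\in\dot J$.

**Step 3: amalgamation.** Let $G_\gamma\ni u$ be $P_\gamma$-generic, let $J$ be the value of $\dot J$, and let $\xi\ne\eta$ be in $J$. Take $v\in G_\gamma$ below $p_\xi\restriction\gamma$ and $p_\eta\restriction\gamma$. The supports of $p_\xi$ and $p_\eta$ are disjoint above $\gamma$. Let $r$ be $v$ below $\gamma$, equal to $p_\xi$ on $\mathrm{supp}(p_\xi)\setminus\gamma$, equal to $p_\eta$ on $\mathrm{supp}(p_\eta)\setminus\gamma$, and trivial elsewhere. By induction on $\beta\le\delta$, $r\restriction\beta$ extends $p_\xi\restriction\beta$ and $p_\eta\restriction\beta$. So $r\in P_\delta$ is a common extension; it forces $x_\xi,x_\eta\in\dot H$, whence $c(x_\xi,x_\eta)=\varepsilon$. Thus $\{x_\xi:\xi\in J\}$ is an uncountable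 $\varepsilon$-homogeneous subset of $X$ in $V[G_\gamma]$, contradicting $\Vdash_{P_\gamma}(\ast)_X$. $\square$

*Proof of Theorem 1(b).* **Step 1: the iteration.** Start with $V\models\mathsf{CH}+2^{\aleph_1}=\aleph_2$ and fix $X$ with $(\ast)_X$ (Proposition 3). Call a preorder *standard* if its underlying set is $\omega_1$ and $0$ is a largest element. Any nonempty preorder of size $\le\aleph_1$ becomes standard, without changing the forcing, by adding a largest element, multiplying with $\omega_1$ while ignoring the second coordinate, and renaming. We build a finite support iteration $\langle P_\alpha,\dot Q_\alpha:\alpha<\omega_2\rangle$ such that each $\dot Q_\alpha$ is forced to be a standard ccc preorder forcing $(\ast)_X$.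

**Step 2: counting.** For $\alpha\le\omega_2$ let $D_\alpha$ be the set of $p\in P_\alpha$ such that $p(\beta)$ is the canonical name of an ordinal below $\omega_1$ for each $\beta\in\mathrm{supp}(p)$. It is dense, by induction on $\alpha$: if $\beta$ is the largest element of $\mathrm{supp}(p)$, extend $p\restriction\beta$ to decide the ordinal $p(\beta)$, extend further into $D_\beta$, and put the decided value at $\beta$. So $P_\alpha$ has a dense set of size $\le\aleph_1$ for $\alpha<\omega_2$, and $P_{\omega_2}$ has one of size $\le\aleph_2$. For $\alpha<\omega_2$, counting nice names built from countable antichains of $D_\alpha$, there are at most $\aleph_1^{\aleph_0}=\aleph_1$ names for reals, so $V^{P_\alpha}\models\mathsf{CH}$; and there are at most $(\aleph_1^{\aleph_0})^{\aleph_1}=2^{\aleph_1}=\aleph_2$ nice names for preorders on $\omega_1$.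

**Step 3: bookkeeping.** When $P_\beta$ is defined, list the nice $P_\beta$-names for standard preorders as $\langle\dot R_{\beta,\nu}:\nu<\omega_2\rangle$, possibly with repetitions. Fix in advance a function on $\omega_2$ taking each pair $(\beta,\nu)\in\omega_2\times\omega_2$ as a value cofinally often. If its value at $\alpha$ is $(\beta,\nu)$ with $\beta\le\alpha$, let $\dot R_\alpha$ be $\dot R_{\beta,\nu}$ viewed as a $P_\alpha$-name; otherwise let $\dot R_\alpha=\dot R_{0,0}$.

**Step 4: the three cases.** By induction, using Lemma 7 at limits, $\Vdash_{P_\alpha}(\ast)_X$. In $V^{P_\alpha}$ define: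

* if $R_\alpha$ is not ccc, then $Q_\alpha$ is trivial;
* if $R_\alpha$ is ccc and $\Vdash_{R_\alpha}(\ast)_X$, then $Q_\alpha=R_\alpha$;
* if $R_\alpha$ is ccc and some condition of $R_\alpha$ forces $\neg(\ast)_X$, then $Q_\alpha$ is the poset given by Lemma 6 for $P=R_\alpha$, made standard. Lemma 6 applies because $\mathsf{CH}$ and $(\ast)_X$ hold in $V^{P_\alpha}$.

In each case $Q_\alpha$ is ccc and forces $(\ast)_X$, so the induction continues.

**Step 5: $\mathsf{MA}_{\aleph_1}$ in the final model.** Let $G$ be $P_{\omega_2}$-generic. By Lemma 7, $V[G]\models(\ast)_X$. For $\mathsf{MA}_{\aleph_1}$ it suffices to treat posets of size $\le\aleph_1$: given a ccc poset $P$ and dense sets $D_i$ ($i<\omega_1$), close a point of $P$ under functions choosing elements of each $D_i$ below given conditions and common extensions of compatible pairs. The resulting $P'\subseteq P$ has size $\le\aleph_1$ and is ccc, each $D_i\cap P'$ is dense in $P'$, and a filter on $P'$ meeting them generates one on $P$. So, making the poset standard, let $R\in V[G]$ be a standard ccc preorder with $\aleph_1$ many dense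 sets. All this is coded by a subset of $\omega_1$, which has a nice name involving at most $\aleph_1$ conditions. Since supports are finite, these conditions all lie in $P_\beta$ for some $\beta<\omega_2$, and everything is in $V[G_\beta]$. So $R=R_\alpha$ for some $\alpha\in[\beta,\omega_2)$. In $V[G_\alpha]$ the preorder $R$ is ccc, since it is ccc in $V[G]$ and $\omega_1$ is preserved. The third case did not occur at $\alpha$: otherwise $R$ would have an uncountable antichain in $V[G_{\alpha+1}]\subseteq V[G]$. So $Q_\alpha=R$, and $V[G_{\alpha+1}]$ contains a filter on $R$ that is generic over $V[G_\alpha]$ and hence meets all the given dense sets.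

**Step 6: the continuum.** $\mathsf{MA}_{\aleph_1}$ gives $\mathfrak c\ge\aleph_2$. Since $P_{\omega_2}$ is ccc with a dense set of size at most $\aleph_2$ and $\aleph_2^{\aleph_0}=\aleph_2$ in $V$, counting nice names gives $\mathfrak c\le\aleph_2$. So $\mathsf{MA}+\mathfrak c=\aleph_2+(\ast)_X$ holds in $V[G]$. $\square$

## 7. The spectrum of an almost disjoint family: monotonicity and OCA

For an a.d.-family $\mathcal A$ let $\mathrm{Sp}(\mathcal A)=\{m\ge2:\mathcal A\text{ admits an }m\text{-Luzin gap}\}$. Theorem 1 concerns the value $[3,\omega)$. The same method yields all possible values in one model.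

**Theorem 2.**

1. (ZFC) $\mathrm{Sp}(\mathcal A)$ is $\emptyset$ or of the form $[k,\omega)$ with $k\ge2$. The values $\emptyset$ and $[2,\omega)$ occur.
2. If ZFC is consistent, so is ZFC $+\ \mathsf{MA}+\mathfrak c=\aleph_2\ +$ "for every $k\ge2$ there is an a.d.-family $\mathcal A$ of size $\aleph_1$ with $\mathrm{Sp}(\mathcal A)=[k,\omega)$". So in one model of $\mathsf{MA}+\neg\mathsf{CH}$ all values allowed by (1) occur.
3. $\mathsf{OCA}$ implies $\mathrm{Sp}(\mathcal A)\in\{\emptyset,[2,\omega)\}$ for every $\mathcal A$.

Here $\mathsf{OCA}$ is Todorčević's axiom: for every separable metrizable $Y$ and open $G\subseteq[Y]^2$, either there is an uncountable $Z\subseteq Y$ with $[Z]^2\subseteq G$, or $Y$ is a countable union of sets $Y_j$ with $[Y_j]^2\cap G=\emptyset$. $\mathsf{OCA}$ and $\mathsf{MA}+\neg\mathsf{CH}$ both follow from $\mathsf{PFA}$ (Todorčević, *Partition Problems in Topology*, 1989). So, given the consistency of $\mathsf{PFA}$, "3-Luzin implies 2-Luzin" is also compatible with $\mathsf{MA}+\neg\mathsf{CH}$.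

**Lemma 8.** If $\mathcal A$ admits an $m$-Luzin gap, it admits an $(m+1)$-Luzin gap. So $\mathrm{Sp}(\mathcal A)$ is closed upward.

*Proof.* Let $(B^i_\xi)_{i<m}$ be an $m$-Luzin gap with members $A^i_\xi$. Fix disjoint uncountable $I,J\subseteq\omega_1$ and a bijection $f:I\to J$. For $\xi\in I$ put $A^m_\xi=A^0_{f(\xi)}$ and $B^m_\xi=A^0_{f(\xi)}\setminus\bigcup_{i<m}B^i_\xi$. Since $f(\xi)\ne\xi$, the set $A^0_{f(\xi)}$ differs from every $A^i_\xi$, so only finitely many points are removed. As $I\cap J=\emptyset$, the members $A^i_\xi$ ($\xi\in I$, $i\le m$) are pairwise distinct. Condition (i) holds by construction, and (ii) is inherited. $\square$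

*Proof of Theorem 2(3).* **Step 1: open graphs.** Let $B_\xi=(B^0_\xi,\dots,B^{n-1}_\xi)$ ($\xi<\omega_1$) be an $n$-Luzin gap from $\mathcal A$, viewed as points of $\mathcal P(\mathbb N)^n$. They are distinct: if $B_\xi=B_\eta$ with $\xi\ne\eta$, then (ii) would give $i\ne j$ with $B^i_\xi\cap B^j_\xi\ne\emptyset$, against (i). Let $Y=\{B_\xi:\xi<\omega_1\}$, and for $i<j<n$ let $G_{ij}$ be the set of pairs $\{B_\xi,B_\eta\}$ with $B^i_\xi\cap B^j_\eta\ne\emptyset$ or $B^j_\xi\cap B^i_\eta\ne\emptyset$. It is open, because containing a given natural number is an open condition. By (ii), $\bigcup_{i<j}G_{ij}=[Y]^2$.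

**Step 2: applying OCA.** If every $G_{ij}$ satisfied the second alternative, a common refinement of these finitely many countable covers would cover $Y$ by countably many sets $Y'$ with $[Y']^2\cap G_{ij}=\emptyset$ for all $i<j$, so with at most one point each. But $Y$ is uncountable. So for some $i<j$ there is an uncountable $\Gamma\subseteq\omega_1$ with all pairs from $\{B_\xi:\xi\in\Gamma\}$ in $G_{ij}$. Then $\{(B^i_\xi,B^j_\xi):\xi\in\Gamma\}$ is a 2-Luzin gap. With Lemma 8, $\mathrm{Sp}(\mathcal A)=[2,\omega)$ as soon as it is nonempty. $\square$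

## 8. Siblings split into $n$ residue classes

For $n\ge1$ and $x\in2^\omega$ let
$$A^{n,0}_x=\{x\restriction(l+1):l\in\omega\},\qquad A^{n,k}_x=\{\mathrm{sib}(x\restriction(l+1)):l\equiv k-1\bmod n\}\quad(1\le k\le n).$$
For $n=2$ these are the sets of Section 1.

**Lemma 9.** For fixed $x$ the $n+1$ sets are infinite and pairwise disjoint. For $x\ne y$: $A^{n,k}_x\cap A^{n,k}_y$ is finite; $A^{n,k}_x\cap A^{n,k'}_y=\emptyset$ for $1\le k\ne k'$; and $A^{n,0}_x\cap A^{n,k}_y$ ($k\geq 1$) has at most one element and
$$A^{n,0}_x\cap A^{n,k}_y\ne\emptyset\iff\Delta(x,y)\equiv k-1\bmod n.\tag{4}$$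
Hence for $Y\subseteq2^\omega$ with $|Y|=\aleph_1$ the family $\mathcal A_n(Y)=\{A^{n,k}_x:x\in Y,\ k\le n\}$ is an a.d.-family of size $\aleph_1$ admitting an $(n+1)$-Luzin gap. For $n=1$, $\mathrm{Sp}(\mathcal A_1(Y))=[2,\omega)$.

*Proof.* As for Lemma 1. A branch node and a sibling node of the same $x$ and the same length differ in the last digit; nodes in $A^{n,k}_x$ and $A^{n,k'}_y$ with $1\le k\ne k'$ have lengths in different residue classes modulo $n$; a common node of $A^{n,k}_x$ and $A^{n,k}_y$ has length at most $\Delta(x,y)$; and $x\restriction(l+1)=\mathrm{sib}(y\restriction(l+1))$ iff $l=\Delta(x,y)$. So the $A^{n,k}_x$ are distinct for distinct $(k,x)$ and almost disjoint. The tuples $(A^{n,0}_x,\dots,A^{n,n}_x)$, $x\in Y$, satisfy (i), and they satisfy (ii) by (4), because $\Delta(x,y)$ is congruent to one of $0,\dots,n-1$. For $n=1$ combine this with Lemma 8. $\square$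

Which hypothesis on $Y$ excludes $n$-Luzin gaps? The $n$ members in one tuple of a gap may come from several points of $Y$, and crossings can occur at each point that contributes its branch and some of its sibling sets. Such a point uses at least two of the $n$ members, so there are at most
$$k_n=\lfloor n/2\rfloor\qquad(n\ge2)$$
of them. For $n=2,3$ we have $k_n=1$; for $n\ge4$ several points have to be treated at once.

**Lemma 10.** Let $n\ge2$, $Y\subseteq2^\omega$, $|Y|=\aleph_1$, and suppose that for all $1\le e\le k_n$, all $\sigma\in n^e$, and every uncountable family $W$ of pairwise disjoint injective $e$-tuples of $Y$ there are distinct $w,w'\in W$ with $\Delta(w_g,w'_g)\equiv\sigma_g\bmod n$ for all $g<e$. Then $\mathcal A_n(Y)$ admits no $n$-Luzin gap; hence $\mathrm{Sp}(\mathcal A_n(Y))=[n+1,\omega)$.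

*Proof.* **Step 1: normalizing.** Let $B^l_\xi\subseteq A^{n,i^\xi_l}_{x^l_\xi}$ ($l<n$) form an $n$-Luzin gap. Thin out so that $i^\xi_l=i_l$ is constant and the equivalence relation "$x^l_\xi=x^{l'}_\xi$" on $\{0,\dots,n-1\}$ is constant. Call its classes groups, index them by $g$, and let $y^g_\xi$ be the common point of group $g$. Thin out so that for some $L$ the $y^g_\xi\restriction L$ do not depend on $\xi$ and are distinct for distinct $g$. Let $F$ be the set of nodes of length $\le L$, and thin out so that $B^l_\xi\cap F$ does not depend on $\xi$. By (i) at a single index, $B^l_\xi\cap B^{l'}_\eta\cap F=\emptyset$ for $l\ne l'$ and all $\xi,\eta$.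

**Step 2: crossings stay inside a group.** Let $\xi\ne\eta$. By (ii) and Step 1 there are $l\ne l'$ and a node of length $>L$ in $A^{n,i_l}_{x^l_\xi}\cap A^{n,i_{l'}}_{x^{l'}_\eta}$. It extends both $x^l_\xi\restriction L$ and $x^{l'}_\eta\restriction L=x^{l'}_\xi\restriction L$. So these are equal and $l,l'$ are in the same group $g$. Since members are distinct, $i_l\ne i_{l'}$ (compare the two at index $\xi$) and $y^g_\xi\ne y^g_\eta$ (compare position $l$ at $\xi$ and at $\eta$). By Lemma 9, $\{i_l,i_{l'}\}=\{0,k\}$ with $k\ge1$, and $\Delta(y^g_\xi,y^g_\eta)\equiv k-1\bmod n$.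

**Step 3: the forbidden residues.** If $0$ occurs among the $i_l$ with $l$ in group $g$, let $K_g$ be the set of all $k-1$ with $k\ge1$ occurring there; otherwise let $K_g=\emptyset$. Step 2 shows:
$$\text{for all }\xi\ne\eta\text{ there is }g\text{ with }\Delta(y^g_\xi,y^g_\eta)\bmod n\in K_g.\tag{5}$$
A group with $K_g\ne\emptyset$ has at least two elements, so the number $e$ of such groups is at most $k_n$; and $e\ge1$ by (5). The $i_l$ in a group are distinct and a group has at most $n$ elements, so $|K_g|\le n-1$. Pick $\sigma_g\in n\setminus K_g$.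

**Step 4: the contradiction.** The tuples $(y^g_\xi)_{K_g\ne\emptyset}$ are injective, because different groups differ below $L$. They are pairwise disjoint for different $\xi$: points of different groups differ below $L$, and $y^g_\xi\ne y^g_\eta$ because members are distinct. So the hypothesis gives $\xi\ne\eta$ with $\Delta(y^g_\xi,y^g_\eta)\equiv\sigma_g\notin K_g$ for every $g$ with $K_g\ne\emptyset$. This contradicts (5).

So $n\notin\mathrm{Sp}(\mathcal A_n(Y))$. By Lemma 8 no $m$ with $2\le m\le n$ belongs to the spectrum, and by Lemma 9 the number $n+1$ does. $\square$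

*Proof of Theorem 2(1).* The first statement is Lemma 8, and $[2,\omega)$ occurs by Lemma 9 with $n=1$. For $\emptyset$ take the family of all branches $\{A^{n,0}_x:x\in2^\omega\}$, and suppose it admits an $m$-Luzin gap, $m\ge2$, with $B^l_\xi\subseteq A^{n,0}_{x^l_\xi}$. For fixed $\xi$ the points $x^l_\xi$ ($l<m$) are distinct. Thin out so that for some $L$ the $x^l_\xi\restriction L$ are independent of $\xi$ and distinct for distinct $l$, and so that the parts of the $B^l_\xi$ among nodes of length $\le L$ are independent of $\xi$. By (i) no crossing between $l\ne l'$ occurs among these nodes, and a node of length $>L$ in a crossing would extend the two different sequences $x^l_\xi\restriction L$ and $x^{l'}_\xi\restriction L$. So (ii) fails. $\square$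

## 9. Admissible tuples

We now want, in a model of $\mathsf{MA}$, sets $X_n$ satisfying the hypothesis of Lemma 10 for all $n\ge2$ simultaneously. It is not enough to start with Luzin sets: if $Y$ is a Luzin set closed under the flip $x\mapsto x^*$ of Section 3 and $n\ge4$, then the pairs $(x,x^*)$ with $x\in Y$, $x(0)=0$ never realize $\sigma=(0,1)$, so the hypothesis of Lemma 10 fails for $e=2$. (This concerns the hypothesis only.) So we make freeness of tuples part of the property to be preserved.

**Definition.** Let $X_n\subseteq2^\omega$ ($n\ge2$) have size $\aleph_1$ and let $X=\bigcup_{n\ge2}\{n\}\times X_n$, with the topology inherited from $\omega\times2^\omega$, $\omega$ discrete. Points of $\{n\}\times X_n$ have sort $n$. For distinct points of the same sort $n$ let $c$ be $\Delta\bmod n$ of their second coordinates. A finite $a\subseteq X$ is admissible if for each $n$ it has at most $k_n$ points of sort $n$. A tuple is admissible if it is injective with admissible range. For tuples $x,d$ of the same length $m$ and the same sort sequence $\bar n=(n_i)_{i<m}$, and $\sigma\in\prod_{i<m}n_i$,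 let $R_\sigma(x,d)$ mean that $x_i\ne d_i$ and $c(x_i,d_i)=\sigma_i$ for all $i<m$. This is symmetric and open. Tuples are disjoint if their ranges are.

For example, since $k_2=k_3=1$ and $k_4=2$, two points of sort $4$ and one of sort $3$ form an admissible set, but two points of sort $3$ do not. Let $(\ast\ast)$ be the statement:

$(\ast\ast)$: each $|X_n|=\aleph_1$, and for all $m\ge1$, all sort sequences $\bar n$ of length $m$, all $\sigma\in\prod_{i<m}n_i$, and every uncountable pairwise disjoint family $W$ of admissible $m$-tuples with sort sequence $\bar n$, there are distinct $w,w'\in W$ with $R_\sigma(w,w')$.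

Injective $e$-tuples of sort $n$ with $e\le k_n$ are admissible, so by Lemma 10
$$(\ast\ast)\ \text{ implies }\ \mathrm{Sp}(\mathcal A_n(X_n))=[n+1,\omega)\text{ for every }n\ge2.\tag{6}$$
With Lemma 9 for $n=1$, Theorem 2(2) reduces to finding a model of $\mathsf{MA}+\mathfrak c=\aleph_2+(\ast\ast)$.

**Lemma 11.** $(\ast\ast)$ is consistent with $\mathsf{CH}+2^{\aleph_1}=\aleph_2$ (relative to ZFC).

*Proof.* **Step 1: the model.** Over a model of $\mathsf{GCH}$ add Cohen reals $x^n_\xi$ ($n\ge2$, $\xi<\omega_1$) with finite partial functions from $\{(n,\xi):n\ge2,\ \xi<\omega_1\}\times\omega$ to $2$. The poset is ccc of size $\aleph_1$, so $\mathsf{CH}$ and $2^{\aleph_1}=\aleph_2$ hold in the extension. Let $X_n=\{x^n_\xi:\xi<\omega_1\}$; by genericity the $x^n_\xi$, $\xi<\omega_1$, are distinct.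

**Step 2: a normalized counterexample.** Suppose $p$ forces $\dot W$ to be a counterexample for $\bar n,\sigma$. The members of $\dot W$ are pairwise disjoint, so for each countable set of indices only countably many members involve one of these indices. Hence we can choose recursively $p_\alpha\le p$ and pairwise disjoint injective tuples $w^\alpha$ of indices ($\alpha<\omega_1$), $w^\alpha_i$ having first entry $n_i$, such that $p_\alpha$ forces that the tuple of points of $X$ with indices $w^\alpha$ is in $\dot W$. Extend each $p_\alpha$ so that its domain is $s_\alpha\times L_\alpha$ for a finite set $s_\alpha$ of indices containing those in $w^\alpha$. Thin out: $L_\alpha=L$ is constant; the $s_\alpha$ form a $\Delta$-system on whose root the $p_\alpha$ agree; $w^\alpha$ is disjoint from the root (each index of the root occurs in at most one $w^\alpha$); and the sequence in $2^L$ that $p_\alpha$ assigns to $w^\alpha_i$ does not depend on $\alpha$.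

**Step 3: realizing $\sigma$.** Let $\alpha\ne\beta$. Then $p_\alpha\cup p_\beta$ is a condition. For each $i<m$ choose $l_i\ge L$ with $l_i\equiv\sigma_i\bmod n_i$, and extend so that the reals at $w^\alpha_i$ and $w^\beta_i$ agree on $[L,l_i)$ and differ at $l_i$. All the indices $w^\alpha_i,w^\beta_i$ are different, so this is possible. The extension forces $\Delta=l_i$ for the reals at $w^\alpha_i,w^\beta_i$. So it forces two distinct members of $\dot W$ to satisfy $R_\sigma$, a contradiction. $\square$

The next lemma is Lemma 4 with points replaced by blocks: points of the same height are now allowed if they form an admissible set. For $m=1$, a homogeneous set is replaced by a maximal disjoint family.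

**Lemma 12.** Assume $(\ast\ast)$. Let $N_0\subseteq\dots\subseteq N_{m-1}$ be countable elementary submodels of $H(\theta)$ with $X\in N_0$. Let $a_0,\dots,a_{m-1}$ be nonempty admissible tuples of $X$ with $\mathrm{ran}(a_i)\cap N_i=\emptyset$ and $a_i\in N_j$ for $i<j<m$. Let $D\in N_0$ be a countable set of tuples of $X$ of the length and sort sequence of the concatenation $a=a_0{}^\frown\cdots{}^\frown a_{m-1}$, with $a\in\mathrm{cl}(D)$. Then for every $\sigma$ (a color sequence for the sort sequence of $a$) there is $d\in D$ with $R_\sigma(a,d)$.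

*Proof.* By induction on $m$.

**Step 1: $m=1$.** Suppose there is no such $d$. Let $Z$ be the set of admissible tuples $z\in\mathrm{cl}(D)$ of $X$ with the sort sequence of $a_0$ such that $R_\sigma(z,d)$ for no $d\in D$. Then $Z\in N_0$ and $a_0\in Z$. By elementarity there is $W\in N_0$ that is a maximal pairwise disjoint subfamily of $Z$. If $W$ were uncountable, $(\ast\ast)$ would give distinct $z,z'\in W$ with $R_\sigma(z,z')$; as $z'\in\mathrm{cl}(D)$ and $R_\sigma$ is open, $R_\sigma(z,d)$ would hold for some $d\in D$, contrary to $z\in Z$. So $W$ is countable, hence $W\subseteq N_0$, and the ranges of members of $W$ are subsets of $N_0$. But $\mathrm{ran}(a_0)$ is nonempty and disjoint from $N_0$. So $a_0\notin W$ and $a_0$ is disjoint from all members of $W$, contradicting maximality.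

**Step 2: $m>1$.** Suppose there is no such $d$. Divide each $d\in D$ into blocks as $a$ is divided. Let $B$ be the set of last blocks of those $d\in D$ whose first $m-1$ blocks satisfy the corresponding part of $R_\sigma$ with $a_0{}^\frown\cdots{}^\frown a_{m-2}$. Since $a_0,\dots,a_{m-2},D\in N_{m-1}$, also $B\in N_{m-1}$. The set $B$ is countable, and no $b\in B$ satisfies the last part of $R_\sigma$ with $a_{m-1}$. By the case $m=1$, applied to $N_{m-1}$, $a_{m-1}$ and $B$, we have $a_{m-1}\notin\mathrm{cl}(B)$. Let $V$ be a basic clopen neighborhood of $a_{m-1}$ missing $B$. Let $D'\in N_0$ be the set of restrictions to the first $m-1$ blocks of those $d\in D$ with last block in $V$. Then $a_0{}^\frown\cdots{}^\frown a_{m-2}\in\mathrm{cl}(D')$. The induction hypothesis gives $d\in D$ with last block in $V$ whose first $m-1$ blocks satisfy their part of $R_\sigma$; its last block is in $V\cap B=\emptyset$, a contradiction. $\square$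

## 10. $K$ tuples per condition

In Lemma 6 each condition carried two points, because one height had to be avoided. Now an admissible tuple $\zeta$ has to be kept free, and its coordinates may occupy many heights. But coordinates of $\zeta$ whose sort is larger than all sorts occurring in the bad family do no harm: together with that family they still form admissible sets. The number of the remaining coordinates of $\zeta$ is bounded by admissibility, and one more tuple than this bound is enough.

**Lemma 13.** Assume $\mathsf{CH}$ and $(\ast\ast)$. Let $P$ be ccc and suppose some $p\in P$ forces $\neg(\ast\ast)$. Then there is a ccc poset $Q$ with $|Q|\le\aleph_1$, $\Vdash_Q(\ast\ast)$ and $\Vdash_Q$ "$\check P$ is not ccc".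

*Proof.* **Step 1: collecting tuples.** Since $P$ is ccc, each $|X_n|=\aleph_1$ is preserved. So, strengthening $p$, fix $m,\bar n,\sigma,\dot W$ such that $p$ forces $\dot W$ to be an uncountable pairwise disjoint family of admissible $m$-tuples with sort sequence $\bar n$, no two distinct members of which satisfy $R_\sigma$. Let
$$M=\max\bar n,\qquad K=1+\sum_{2\le n\le M}k_n .$$
Fix $\langle N_\alpha\rangle$ and heights as in Section 2 for the present $X$. For any countable $C\subseteq X$, $p$ forces that all but countably many members of $\dot W$ are disjoint from $C$, because each point of $C$ is in at most one member. Applying this to sets $X\cap N_\gamma$, choose recursively $p_\alpha\le p$ and tuples $w^\alpha_0,\dots,w^\alpha_{K-1}$ with $p_\alpha\Vdash w^\alpha_i\in\dot W$ for $i<K$, such that all coordinates are outside $N_0$ and all heights of coordinates of $w^\alpha_i$ exceed all heights of coordinates of $w^\alpha_j$ ($j<i$) and of all $w^\beta_j$ ($\beta<\alpha$, $j<K$). So the tuples $w^\alpha_i$ ($\alpha<\omega_1$, $i<K$) have pairwise disjoint sets of heights.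

**Step 2: the poset.** Let $Q_0$ be the set of finite $F\subseteq\omega_1$ such that for all $\alpha\ne\beta$ in $F$ there is $i<K$ with $R_\sigma(w^\alpha_i,w^\beta_i)$, ordered by $\supseteq$. If $\alpha\ne\beta$ are in some $F\in Q_0$, then $p_\alpha\perp p_\beta$: a common extension would force two distinct members of $\dot W$ to satisfy $R_\sigma$.

**Step 3: the claim.**

**Claim.** Let $q_\xi\in Q_0$ ($\xi<\omega_1$), let $\zeta_\xi$ ($\xi<\omega_1$) be nonempty pairwise disjoint admissible tuples with the same sort sequence, and let $\tau$ be a corresponding color sequence. Then there are $\xi\ne\eta$ with $q_\xi\cup q_\eta\in Q_0$ and $R_\tau(\zeta_\xi,\zeta_\eta)$.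

*Reduction to equal positions.* Pass to an uncountable $\Xi\subseteq\omega_1$ such that $q_\xi=r\cup a_\xi$, where the $a_\xi=\{\alpha^\xi_1<\dots<\alpha^\xi_k\}$ ($k\ge0$) are pairwise disjoint and disjoint from $r$, and $\mathrm{ran}(\zeta_\xi)\cap N_0=\emptyset$. For $l\ne l'$ choose $i$, the same for $(l,l')$ and $(l',l)$, with $R_\sigma(w_i^{\alpha^\xi_l},w_i^{\alpha^\xi_{l'}})$. Thin out so that $i=i(l,l')$ does not depend on $\xi$, and so that for some $L$ larger than all values of $\Delta$ involved, the restrictions to $L$ of (the second entries of) all coordinates of all $w_i^{\alpha^\xi_l}$ do not depend on $\xi$. Since $\Delta$ is locally constant, $R_\sigma(w_i^{\alpha^\xi_l},w_i^{\alpha^\eta_{l'}})$ holds for $\xi\ne\eta$ in $\Xi$, $l\ne l'$ and $i=i(l,l')$. Hence for $\xi\ne\eta$ in $\Xi$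
$$q_\xi\cup q_\eta\in Q_0\iff\text{for every }l\text{ there is }i<K\text{ with }R_\sigma\bigl(w_i^{\alpha^\xi_l},w_i^{\alpha^\eta_l}\bigr).\tag{7}$$

*Avoiding the relevant heights of $\zeta_\xi$.* By admissibility $\zeta_\xi$ has at most $\sum_{2\le n\le M}k_n=K-1$ coordinates of sort $\le M$. For fixed $\xi,l$ the $K$ tuples $w_i^{\alpha^\xi_l}$ ($i<K$) have pairwise disjoint height sets, so each such coordinate rules out at most one of them. So there is $i=i_\xi(l)<K$ such that no coordinate of $\zeta_\xi$ of sort $\le M$ has a height occurring in $w_i^{\alpha^\xi_l}$. Thin out so that $i_\xi(l)=i(l)$ does not depend on $\xi$.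

*Blocks of constant height are admissible.* Let $b_\xi=\mathrm{ran}(\zeta_\xi)\cup\bigcup_l\mathrm{ran}(w_{i(l)}^{\alpha^\xi_l})$ and consider the points of $b_\xi$ of a given height $h$. At most one of the tuples $w_{i(l)}^{\alpha^\xi_l}$ has points of height $h$. If none has, the points of height $h$ all belong to the admissible set $\mathrm{ran}(\zeta_\xi)$. If one has, its points of height $h$ form an admissible set of points of sorts $\le M$, and by the choice of $i(l)$ all points of $\zeta_\xi$ of height $h$ have sorts $>M$; so the union is admissible. Also, no point of $\zeta_\xi$ is a coordinate of some $w_{i(l)}^{\alpha^\xi_l}$: it would have sort $\le M$ and a height occurring there. List $b_\xi$ as an injective tuple $b^\xi$ that is a concatenation of nonempty blocks of constant height, the heights increasing from block to block. Thin out so that the pattern of the list (sorts, division into blocks, which coordinate of $\zeta_\xi$ or of $w_{i(l)}^{\alpha^\xi_l}$ stands where) does not depend on $\xi$. Let $\sigma^*$ be the color sequence given by $\tau$ on the coordinates from $\zeta_\xi$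 and by $\sigma$ on those from each $w_{i(l)}^{\alpha^\xi_l}$. It is well defined, since each point of $b_\xi$ comes from exactly one place.

*Applying Lemma 12.* Choose a countable $S\subseteq\Xi$ such that $D=\{b^\eta:\eta\in S\}$ is dense in $\{b^\xi:\xi\in\Xi\}$. By (2), $D\in N_\delta$ for some $\delta$. The $\zeta_\xi$ are pairwise disjoint, and so are the tuples $w^\alpha_i$; so each point of the countable set $X\cap N_\delta$ is in $b_\xi$ for at most two $\xi$. Fix $\xi\in\Xi$ with all coordinates of $b^\xi$ outside $N_\delta$. Let $h_0<h_1<\cdots$ be the heights of its blocks $a_0,a_1,\dots$; then $h_0\ge\delta$. We have $D\in N_{h_0}$, $\mathrm{ran}(a_i)\cap N_{h_i}=\emptyset$, $a_i\in N_{h_i+1}\subseteq N_{h_j}$ for $i<j$, the blocks are nonempty and admissible, and $b^\xi\in\mathrm{cl}(D)$. Lemma 12, applied to $N_{h_0}\subseteq N_{h_1}\subseteq\cdots$ and $\sigma^*$, gives $\eta\in S$ with $R_{\sigma^*}(b^\xi,b^\eta)$. So $\eta\ne\xi$, $R_\tau(\zeta_\xi,\zeta_\eta)$ holds, and $R_\sigma(w_{i(l)}^{\alpha^\xi_l},w_{i(l)}^{\alpha^\eta_l})$ holds for every $l$, whence $q_\xi\cup q_\eta\in Q_0$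 by (7). This proves the Claim.

**Step 4: $Q_0$ is ccc.** Apply the Claim with distinct one-point tuples $\zeta_\xi$ of sort $2$, which are admissible because $k_2=1$.

**Step 5: $Q_0$ forces $(\ast\ast)$.** By the ccc each $|X_n|=\aleph_1$ is preserved. Otherwise there are $q\in Q_0$, $\dot W'$, a sort sequence and $\tau$ such that $q$ forces $\dot W'$ to be a counterexample. As in Step 1, choose recursively $q_\xi\le q$ and pairwise disjoint admissible $\zeta_\xi$ with $q_\xi\Vdash\zeta_\xi\in\dot W'$. The Claim gives $\xi\ne\eta$ such that $q_\xi\cup q_\eta\in Q_0$ forces the two distinct members $\zeta_\xi,\zeta_\eta$ of $\dot W'$ to satisfy $R_\tau$, a contradiction.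

**Step 6: an uncountable antichain of $P$.** As in Lemma 6, some $q\in Q_0$ forces $\bigcup\dot G$ to be uncountable: otherwise $\Vdash\bigcup\dot G\subseteq\gamma$ for some $\gamma<\omega_1$, contradicted by the condition $\{\gamma\}$. Let $Q=\{q'\in Q_0:q'\le q\}$. By Step 2 it forces $\{p_\alpha:\alpha\in\bigcup\dot G\}$ to be an uncountable antichain of $P$. It is ccc, has size $\le\aleph_1$, and forces $(\ast\ast)$. $\square$

**Remark (why admissibility bounds the tuples).** The version of $(\ast\ast)$ for all injective tuples does not survive $Q$. For $\alpha\in\bigcup G$ let $u^\alpha=w^\alpha_0{}^\frown\cdots{}^\frown w^\alpha_{K-1}$. These are uncountably many pairwise disjoint injective tuples, and for any two of them some $i<K$ has $R_\sigma(w^\alpha_i,w^\beta_i)$. Choose a color sequence $\sigma'$ for $\bar n$ different from $\sigma$ at every coordinate; this is possible since all sorts are at least $2$. Then no two of the $u^\alpha$ realize $\sigma'$ repeated $K$ times. There is no conflict with $(\ast\ast)$: $u^\alpha$ has at least $K$ coordinates, all of sort $\le M$, more than the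 $K-1$ that an admissible tuple can have.

## 11. The model with all spectra: proof of Theorem 2(2)

**Lemma 14.** Let $P_\delta$ be the limit of a finite support iteration of ccc posets, $\delta$ a limit ordinal, and suppose $\Vdash_{P_\gamma}(\ast\ast)$ for all $\gamma<\delta$. Then $\Vdash_{P_\delta}(\ast\ast)$.

*Proof.* Cardinalities are preserved by the ccc. If $p\in P_\delta$ forces $\dot W$ to be a counterexample for $\bar n,\sigma$, choose recursively $p_\xi\le p$ and pairwise disjoint $w^\xi$ with $p_\xi\Vdash w^\xi\in\dot W$ ($\xi<\omega_1$). As in Steps 1 and 2 of the proof of Lemma 7, take an uncountable $I\subseteq\omega_1$ on which the supports form a $\Delta$-system, $\gamma<\delta$ containing the root, and $u\in P_\gamma$ forcing that $J=\{\xi\in I:p_\xi\restriction\gamma\in\dot G_\gamma\}$ is uncountable. Let $G_\gamma\ni u$ be generic. For $\xi\ne\eta$ in $J$, the amalgamation in Step 3 of that proof shows that $p_\xi$ and $p_\eta$ have a common extension in $P_\delta$. It forces $w^\xi,w^\eta$ to be distinct members of $\dot W$, so $R_\sigma(w^\xi,w^\eta)$ fails. Hence $\{w^\xi:\xi\in J\}$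 is an uncountable pairwise disjoint family of admissible tuples violating $(\ast\ast)$ in $V[G_\gamma]$, a contradiction. $\square$

*Proof of Theorem 2(2).* Start with a model of $\mathsf{CH}+2^{\aleph_1}=\aleph_2+(\ast\ast)$, given by Lemma 11. Perform the iteration of Section 6 with the same bookkeeping, and with $(\ast\ast)$ in place of $(\ast)_X$. At stage $\alpha$, in $V^{P_\alpha}$:

* if $R_\alpha$ is not ccc, then $Q_\alpha$ is trivial;
* if $R_\alpha$ is ccc and forces $(\ast\ast)$, then $Q_\alpha=R_\alpha$;
* if $R_\alpha$ is ccc and some condition forces $\neg(\ast\ast)$, then $Q_\alpha$ is the poset of Lemma 13 for $P=R_\alpha$, made standard.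

The counting in Step 2 of Section 6 uses only that the $Q_\alpha$ are ccc on $\omega_1$ and that $\mathsf{CH}+2^{\aleph_1}=\aleph_2$ holds in $V$. So $\mathsf{CH}$ holds in $V^{P_\alpha}$ for $\alpha<\omega_2$, and Lemma 13 is applicable whenever $(\ast\ast)$ holds there. By induction, with Lemma 14 at limits, $\Vdash_{P_\alpha}(\ast\ast)$ for all $\alpha\le\omega_2$. A standard ccc preorder $R$ of the final model, together with $\aleph_1$ of its dense sets, appears in some $V[G_\beta]$ and is treated at some stage $\alpha\ge\beta$. It is ccc in $V[G_\alpha]$; the third case would have given it an uncountable antichain in $V[G_{\alpha+1}]$; so $Q_\alpha=R$, and a filter meeting the dense sets exists. Thus $\mathsf{MA}_{\aleph_1}$ holds, and $\mathfrak c=\aleph_2$ as before. So the final model satisfies $\mathsf{MA}+\mathfrak c=\aleph_2+(\ast\ast)$.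

In this model $\mathrm{Sp}(\mathcal A_n(X_n))=[n+1,\omega)$ for every $n\ge2$ by (6), and $\mathrm{Sp}(\mathcal A_1(Y))=[2,\omega)$ for any $Y\subseteq2^\omega$ of size $\aleph_1$ by Lemma 9. All these families have size $\aleph_1$, so every $[k,\omega)$ with $k\ge2$ is the spectrum of an a.d.-family of size $\aleph_1$. By Theorem 2(1), $\emptyset$ occurs as well, and no other values are possible. $\blacksquare$
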